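\title{Koszul algebras and the Frobenius map to a Veronese subring}

\begin{abstract}
Let $R$ be a standard graded algebra over an F-finite field of characteristic $p>0$, and let $q=p^e$ with $e\ge1$. The map $a\mapsto a^q$ is a homogeneous homomorphism from $R$ to its Veronese subring $R^{(q)}$. We prove that $R$ is Koszul as soon as $R^{(q)}$ has finite Castelnuovo--Mumford regularity as an $R$-module along this map, and that $R^{(q)}$ may be replaced by any nonzero finitely generated graded $R^{(q)}$-module. The proof compares the growth of the degrees in the minimal free resolutions of the residue field over $R$ and over $R^{(q)}$. The key step bounds the degrees of the syzygies of $R$ over a polynomial ring by the asymptotic slope of $\operatorname{Tor}^R(k,k)$.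
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field and let $R$ be a \emph{standard graded} $k$-algebra: $R=\bigoplus_{j\ge0}R_j$ is commutative, $R_0=k$, and $R$ is generated as a $k$-algebra by finitely many elements of $R_1$. Put $\mathfrak m=R_+$, $k=R/\mathfrak m$ and $\nu=\dim_kR_1$. For a graded $R$-module $M$ and $i\ge0$ let
\[
t_i^R(M)=\sup\{j:\operatorname{Tor}^R_i(M,k)_j\ne0\},\qquad \sup\emptyset=-\infty .
\]
If $M$ is finitely generated, it has a minimal graded free resolution $F$, that is, one with $\partial F\subseteq\mathfrak mF$. Then $\operatorname{Tor}^R_i(M,k)=F_i\otimes_Rk$, so $t_i^R(M)<\infty$ is the largest degree of a basis element of $F_i$. The \emph{Castelnuovo--Mumford regularity} of $M$ is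
\[
\operatorname{reg}_RM=\sup_{i\ge0}\big(t_i^R(M)-i\big).
\]
Minimality gives a bound from below: if $M$ is generated in degrees $\ge j$, then $F_i$ is generated in degrees $\ge j+i$. In particular $\operatorname{Tor}_i^R(k,k)_j=0$ for $j<i$. The algebra $R$ is \emph{Koszul} if $\operatorname{reg}_Rk=0$, that is, if the $i$-th module in the minimal resolution of $k$ is generated in degree exactly $i$, for every $i$. Resolutions over $R$ may be infinite, so finite regularity is a genuine condition: it says that the degrees $t_i^R(M)$ stay within a bounded distance above the line of slope one.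

Now let $k$ have characteristic $p>0$ and be \emph{F-finite}, that is, $[k:k^p]<\infty$. Fix $e\ge1$, put $q=p^e$, and let $\phi^e\colon R\to R$ be the ring homomorphism $a\mapsto a^q$. It multiplies degrees by $q$, so it becomes homogeneous once the target is regraded. Let
\[
R^{(q)}=\bigoplus_{j\ge0}R_{jq},\qquad \deg x=j\ \text{ for } x\in R_{jq},
\]
be the $q$-th \emph{Veronese subring}; it is a standard graded $k$-algebra, and $\phi^e\colon R\to R^{(q)}$ preserves degrees. For a graded $R^{(q)}$-module $N$ let ${}^\phi N$ be the graded $R$-module $N$ with the action $a\cdot x=a^qx$. We write $\operatorname{reg}_RR^{(q)}$ for $\operatorname{reg}_R{}^\phi(R^{(q)})$. The $R$-module ${}^\phi(R^{(q)})$ is finitely generated: if $x_1,\dots,x_\nu$ is a basis of $R_1$, it is generated by the products of a basis of $k$ over $k^q$, which is finite as $[k:k^q]=[k:k^p]^e$, with the monomials $x_1^{a_1}\cdots x_\nu^{a_\nu}$ such that $0\le a_i<q$ and $q$ divides $\sum a_i$. Hence ${}^\phi N$ is finitely generated over $R$ whenever $N$ is finitely generated over $R^{(q)}$.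

For a finitely generated graded $R$-module $M$, let ${}^{\phi^e}\!M$ be $M$ with the action $a\cdot x=a^qx$ and with $\deg x=j$ for $x\in M_{jq+i}$, $0\le i\le q-1$. The following criterion is known: \emph{if $\operatorname{reg}_R{}^{\phi^e}\!M<\infty$ for some nonzero $M$ and some $e\ge1$, then $R$ is Koszul.} For $M=R$ the module ${}^{\phi^e}\!R$ is the direct sum of the $q$ pieces $\bigoplus_jR_{jq+i}$, and the hypothesis asks that all of them have finite regularity. The piece with $i=0$ is the ring $R^{(q)}$, the natural target of $\phi^e$ as a homogeneous homomorphism. This suggests the following problem, which we take from Nguyen and Vu \cite{NV}.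

\begin{quote}
\emph{If $\operatorname{reg}_RR^{(q)}<\infty$ for some $e\ge1$, must $R$ be Koszul?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $k$ be an F-finite field of characteristic $p>0$ and $R$ a standard graded $k$-algebra. If $\operatorname{reg}_RR^{(q)}<\infty$ for some $q=p^e$, $e\ge1$, then $R$ is Koszul.
\end{theorem}

The proof does not use the criterion quoted above. It works with a coarser invariant than regularity. For a finitely generated graded $R$-module $M$ define the \emph{slope}
\[
s_R(M)=\limsup_{i\to\infty}\frac{t_i^R(M)}{i},\qquad s(R)=s_R(k).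
\]
Finite regularity gives $s_R(M)\le1$. We shall see in Section~\ref{sec:veronese} that $s(R)<\infty$. For the residue field, slope at most one already characterizes Koszul algebras.

\begin{theorem}\label{thm:slopeone}
Let $k$ be any field of characteristic $p>0$ and $R$ a standard graded $k$-algebra. If $s(R)\le1$, in particular if $\operatorname{reg}_Rk<\infty$, then $R$ is Koszul.
\end{theorem}

The same method measures how much the slope drops on passing to $R^{(q)}$, extends Theorem~\ref{thm:main} to modules, and gives its converse.

\begin{theorem}\label{thm:modules}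
Let $k$ be an F-finite field of characteristic $p>0$, let $q=p^e$ with $e\ge1$, and let $R$ be a standard graded $k$-algebra with $\nu=\dim_kR_1$.
\begin{enumerate}
\item[(a)] If $R$ is not Koszul, then $s:=s(R)>1$, and
\[
\sup_{i\ge1}\frac{t_i^{R^{(q)}}(k)}{i}\ \le\ \max\Big\{1,\;s-\frac{2s-1}{2(\nu+1)}\Big\}<s .
\]
Moreover $s_R({}^\phi N)=s$ for every nonzero finitely generated graded $R^{(q)}$-module $N$.
\item[(b)] The following are equivalent:
\begin{enumerate}
\item[(1)] $R$ is Koszul;
\item[(2)] $\operatorname{reg}_RR^{(q)}<\infty$;
\item[(3)] $\operatorname{reg}_R{}^\phi N<\infty$ for some nonzero finitely generated graded $R^{(q)}$-module $N$;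
\item[(4)] $s_R({}^\phi N)\le1$ for some nonzero finitely generated graded $R^{(q)}$-module $N$;
\item[(5)] $\operatorname{reg}_R{}^\phi N<\infty$ for every finitely generated graded $R^{(q)}$-module $N$.
\end{enumerate}
\end{enumerate}
\end{theorem}

The implication (3)$\Rightarrow$(1) contains the known criterion. Indeed, a nonzero finitely generated graded $R$-module $M$, regraded as in the definition of ${}^{\phi^e}\!M$, is a nonzero graded $R^{(q)}$-module $N$; it is finitely generated because $R_0,\dots,R_{q-1}$ generate $R$ over $R^{(q)}$; and ${}^\phi N={}^{\phi^e}\!M$.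

\medskip\noindent\textbf{Notation.} Throughout, $S=\operatorname{Sym}_k(R_1)$ is the polynomial ring in $\nu$ variables, $R=S/I$, and $T=R^{(q)}$. Since $S_1\to R_1$ is bijective, $I\subseteq S_+^2$. We put $\tau_a=t_a^S(R)$. The Koszul complex on the variables resolves $k$ over $S$ and has length $\nu$, so $\operatorname{Tor}_a^S(-,k)=0$ and $\tau_a=-\infty$ for $a>\nu$; and $\tau_a\ge a$ whenever $\tau_a>-\infty$. Shifts are written $M(-j)_m=M_{m-j}$.

\section{The algebra $k[x]/(x^d)$ and the plan of the proof}\label{sec:example}

If $R=S$ is a polynomial ring, the generators of ${}^\phi T$ listed in Section~\ref{sec:intro} form a basis, so ${}^\phi T$ is free and $\operatorname{reg}_RT=\lfloor\nu(q-1)/q\rfloor$ is the largest degree of such a generator. The first case in which the mechanism of the proof is visible is the following.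

\begin{example}\label{ex:hyper}
Let $R=k[x]/(x^d)$ with $d\ge2$. For $1\le m<d$ the annihilator of $x^m$ is $(x^{d-m})$ and the annihilator of $x^{d-m}$ is $(x^m)$, so the minimal resolution of $R/(x^m)$ is
\[
R\xleftarrow{\;x^m\;}R(-m)\xleftarrow{\;x^{d-m}\;}R(-d)\xleftarrow{\;x^m\;}R(-d-m)\xleftarrow{\;x^{d-m}\;}R(-2d)\longleftarrow\cdots
\]
Thus $t_{2j}^R(R/(x^m))=jd$ and $t_{2j+1}^R(R/(x^m))=jd+m$. For $m=1$ this gives $s(R)=d/2$, and $R$ is Koszul if and only if $d=2$.

The Veronese subring is $T=k[y]/(y^{d'})$ with $y=x^q$ and $d'=\lceil d/q\rceil$. Since $q\ge2$ and $d\ge2$, we have $d'\le(d+1)/2<d$. On ${}^\phi T$ the element $x$ acts as $y$, so ${}^\phi T$ is a direct sum of $[k:k^q]$ copies of $R/(x^{d'})$. It has slope $d/2$, and finite regularity if and only if $d=2$.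
\end{example}

Here is an argument for the implication ``finite regularity $\Rightarrow d=2$'' that does not use the resolution of ${}^\phi T$. The minimal resolution of $k$ over $T$, restricted to $R$, resolves a sum of copies of $k$ by sums of shifts of ${}^\phi T$. Resolving these in turn over $R$ gives
\[
t_i^R(k)\le\max_{a+b=i}\big(t_a^T(k)+t_b^R({}^\phi T)\big).
\]
The computation above, applied to $T$, gives $t_a^T(k)\le\kappa a$ with $\kappa=\max\{1,d'/2\}$. If $t_b^R({}^\phi T)\le b+r$ for all $b$, then $t_i^R(k)\le\kappa i+r$ and so $d/2\le\max\{1,d'/2\}$. As $d'<d$, this forces $d=2$. Finite regularity says that the slope of $R$ is no larger than that of $T$, or one; passing to $T$ lowers the slope; so the slope was minimal to begin with.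

In general the proof has four steps.
\begin{enumerate}
\item[1.] The displayed inequality holds for every $R$ (Proposition~\ref{prop:compare}).
\item[2.] We have $t_i^T(k)\le\kappa_qi$, where $\kappa_q$ is the largest of $1$ and the finitely many numbers $\lceil\tau_a/q\rceil/(a+1)$ (Proposition~\ref{prop:veronese}). In the example $\tau_1=d$ and $\kappa_q=\kappa$. With step 1, finite regularity yields $t_i^R(k)\le\kappa_qi+r$.
\item[3.] If $t_i^R(k)\le\lambda i+c$ for all $i$, with $\lambda\ge1$, then $\tau_a\le2\lambda a$, whatever the constant $c$ is (Proposition~\ref{prop:slope}). Taking $\lambda=\kappa_q$ and dividing by $q\ge2$ bounds $\lceil\tau_a/q\rceil$ by $\kappa_qa+\frac12$, which is less than $\kappa_q(a+1)$. Hence $\kappa_q=1$ and $\operatorname{reg}_Rk\le r$.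
\item[4.] Theorem~\ref{thm:slopeone} concludes.
\end{enumerate}
Step 4 cannot be avoided: if $R_q=0$, then $T=k$, and the hypothesis of Theorem~\ref{thm:main} reads $\operatorname{reg}_Rk<\infty$. Steps 3 and 4 both rest on a description of $\operatorname{Tor}^R(k,k)$ in terms of a differential graded algebra resolution of $R$ over $S$, given in Section~\ref{sec:models}.

\section{Degree bounds for Tor}\label{sec:tor}

Let $A$ be a standard graded $k$-algebra. All complexes are complexes of graded modules with differentials that preserve the internal degree, and vanish in negative homological degrees. A \emph{quasi-isomorphism} is a morphism that induces an isomorphism in homology. For a complex $C$ of $A$-modules put $\operatorname{Tor}^A_i(C,k)=H_i(C\otimes_AP)$, where $P$ is a graded free resolution of $k$, and let $t_i^A(C)$ be the top internal degree of this space. For a module placed in homological degree $0$ these are the usual notions.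

We recall the standard tool. A first-quadrant double complex has two spectral sequences converging to the homology of its total complex. In each, the $i$-th homology has a finite filtration whose quotients $E^\infty$ are subquotients of the terms of total degree $i$ on any page.

\begin{lemma}\label{lem:hyper}
Let $C$ be a complex of $A$-modules.
\begin{enumerate}
\item[(i)] If $E$ is a complex of free $A$-modules, then $-\otimes_AE$ preserves quasi-isomorphisms. Hence quasi-isomorphic complexes have isomorphic $\operatorname{Tor}^A(-,k)$, and $\operatorname{Tor}_i^A(E,k)=H_i(E\otimes_Ak)$.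
\item[(ii)] $t_i^A(C)\le\max_{0\le a\le i}t^A_{i-a}(C_a)$. In particular, if $C$ is a resolution of a module $M$ by arbitrary modules, the right side bounds $t_i^A(M)$.
\item[(iii)] $t_i^A(C)\le\max_{0\le a\le i}t^A_{i-a}(H_a(C))$.
\end{enumerate}
\end{lemma}

\begin{proof}
In the double complex $C_a\otimes_AE_b$ take homology first in the direction of $C$. As $E_b$ is free, the first page is $H_a(C)\otimes_AE_b$. A quasi-isomorphism $C\to C'$ is an isomorphism on this page, hence on the homology of the total complexes. This proves the first claim of (i); the other two follow by applying it to $-\otimes_AP$ and to $E\otimes_AP\to E\otimes_Ak$. For $E=P$ the second page is $\operatorname{Tor}_b^A(H_a(C),k)$, which gives (iii). Taking homology first in the direction of $P$ gives the first page $\operatorname{Tor}_b^A(C_a,k)$, which gives (ii).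
\end{proof}

The first application is step 1 of the plan, in a form that allows a module $N$ in place of $T$. For $N\ne T$ the complex $N\otimes_TP$ is no longer a resolution of $k$, but it is still quasi-isomorphic to a sum of shifts of $k$, and that suffices.

\begin{proposition}\label{prop:compare}
Let $k$ be F-finite of characteristic $p>0$ and $q=p^e$, $e\ge1$. Let $N\ne0$ be a finitely generated graded $T$-module and $j_0$ the degree of a minimal generator of $N$. Then for all $i\ge0$
\[
t_i^R(k)+j_0\le\max_{a+b=i}\big(t_a^T(k)+t_b^R({}^\phi N)\big).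
\]
\end{proposition}

\begin{proof}
Let $P\to k$ and $Q\to N$ be minimal graded free resolutions over $T$. By Lemma~\ref{lem:hyper}(i) there are quasi-isomorphisms of complexes of $T$-modules
\[
N\otimes_TP\longleftarrow Q\otimes_TP\longrightarrow Q\otimes_Tk .
\]
Since $Q$ is minimal, $Q\otimes_Tk$ has zero differential. It is a direct sum of shifts of $k$, one of which is $k(-j_0)$ in homological degree $0$. Restrict the three complexes to $R$ along $\phi^e$; the maps remain quasi-isomorphisms. The $R$-module ${}^\phi k$ lies in degree $0$, is killed by $\mathfrak m$, and $a\in R_0=k$ acts on it as $a^q$. So ${}^\phi k\cong k^{[k:k^q]}$ is a nonzero sum of copies of $k$. Therefore $\operatorname{Tor}_i^R(k,k)(-j_0)$ is a direct summand of $\operatorname{Tor}_i^R({}^\phi(Q\otimes_Tk),k)\cong\operatorname{Tor}_i^R({}^\phi(N\otimes_TP),k)$. The module $N\otimes_TP_a$ is a direct sum of modules $N(-j)$ with $j\le t_a^T(k)$, so $t_b^R({}^\phi(N\otimes_TP_a))\le t_a^T(k)+t_b^R({}^\phi N)$. Lemma~\ref{lem:hyper}(ii) gives the claim.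
\end{proof}

The second application bounds the resolution of $k$ over a quotient ring.

\begin{lemma}\label{lem:change}
Let $A\to A'$ be a surjection of standard graded $k$-algebras. For $i\ge1$,
\[
t_i^{A'}(k)\le\max\Big\{t_i^A(k),\ \max_{1\le b\le i-1}\big(t^{A'}_{i-b-1}(k)+t_b^A(A')\big)\Big\}.
\]
\end{lemma}

\begin{proof}
Let $F$ be a graded free resolution of $k$ over $A$ and $C=A'\otimes_AF$, a complex of free $A'$-modules with $H_b(C)=\operatorname{Tor}_b^A(A',k)$. By Lemma~\ref{lem:hyper}(i), $\operatorname{Tor}^{A'}_i(C,k)=H_i(k\otimes_AF)=\operatorname{Tor}_i^A(k,k)$. The spectral sequence behind Lemma~\ref{lem:hyper}(iii) is then the change-of-rings spectral sequence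
\[
E^2_{a,b}=\operatorname{Tor}_a^{A'}\big(\operatorname{Tor}_b^A(A',k),k\big)\Rightarrow\operatorname{Tor}^A_{a+b}(k,k),\qquad d^r\colon E^r_{a,b}\to E^r_{a-r,\,b+r-1}.
\]
The ideal $A_+$ kills $\operatorname{Tor}^A(A',k)$ and maps onto $A'_+$, so $\operatorname{Tor}_b^A(A',k)$ is a sum of shifts of $k$ and $E^2_{a,b}=\operatorname{Tor}_a^{A'}(k,k)\otimes_k\operatorname{Tor}_b^A(A',k)$. In particular $E^2_{i,0}=\operatorname{Tor}_i^{A'}(k,k)$. No nonzero differential enters position $(i,0)$, and those leaving it land in subquotients of $E^2_{i-b-1,b}$ with $1\le b\le i-1$. In an internal degree $j$ larger than the right side of the inequality these targets vanish, so $\operatorname{Tor}_i^{A'}(k,k)_j=(E^\infty_{i,0})_j$. This is a subquotient of $\operatorname{Tor}_i^A(k,k)_j=0$.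
\end{proof}

\section{The residue field of a Veronese subring}\label{sec:veronese}

In this section $k$ is any field and $q\ge1$ is any integer. We bound $t_i^T(k)$ by applying Lemma~\ref{lem:change} to the surjection $U\to T$, where $U=S^{(q)}$. This needs the degrees of the resolutions of $k$ and of $T$ over $U$, which we obtain from resolutions over $S$ by keeping only the degrees divisible by $q$.

For a graded $S$-module $M$ put $M^{(q)}=\bigoplus_jM_{jq}$, with $M_{jq}$ in degree $j$. This is an exact functor to graded $U$-modules, but it does not send free modules to free modules. For $0\le\ell\le q-1$ let $V_\ell=\bigoplus_{m\ge0}S_{mq+\ell}$ with $S_{mq+\ell}$ in degree $m$, so that $V_0=U$. For $j\ge0$ write $j=q\lceil j/q\rceil-\ell$ with $0\le\ell<q$. Then $S(-j)_{mq}=S_{(m-\lceil j/q\rceil)q+\ell}$, that is,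
\begin{equation}\label{eq:shift}
S(-j)^{(q)}\cong V_\ell(-\lceil j/q\rceil).
\end{equation}
This is where degrees get divided by $q$. The modules $V_\ell$ cost nothing more, because their resolutions are linear.

\begin{lemma}\label{lem:linear}
For all $i\ge0$ and $0\le\ell\le q-1$ we have $t_i^U(V_\ell)\le i$ and $t_i^U(k)\le i$.
\end{lemma}

\begin{proof}
We first recall why $S_{\ge\ell}$ has a linear resolution over $S$. For $\ell=0$ it is free. For $\ell\ge1$ we have $\operatorname{Tor}_b^S(S_{\ge\ell},k)\cong\operatorname{Tor}_{b+1}^S(S/S_{\ge\ell},k)$. Computed by the Koszul complex, this is a subquotient of a sum of copies of $(S/S_{\ge\ell})(-b-1)$, so it lives in degrees $\le b+\ell$. By minimality it lives in degrees $\ge b+\ell$. So $S_{\ge\ell}(\ell)$ has a resolution $G$ in which $G_b$ is a sum of copies of $S(-b)$.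

Now $V_\ell=(S_{\ge\ell}(\ell))^{(q)}$, so $G^{(q)}$ resolves $V_\ell$. The module $G_0^{(q)}$ is $U$-free on generators of degree $0$; thus $t_0^U(V_\ell)\le0$, and $t_i^U(G_0^{(q)})=-\infty$ for $i\ge1$. By \eqref{eq:shift}, $G_b^{(q)}$ is a sum of copies of one module $V_{\ell'}(-\lceil b/q\rceil)$. We induct on $i$, for all $\ell$ at once. For $i\ge1$, Lemma~\ref{lem:hyper}(ii) gives
\[
t_i^U(V_\ell)\le\max_{1\le b\le i}\big(\lceil b/q\rceil+i-b\big)\le i .
\]
Finally, if $K$ is the Koszul resolution of $k$ over $S$, then $K_b$ is a sum of copies of $S(-b)$ and $K^{(q)}$ resolves $k$ over $U$, so $t_i^U(k)\le\max_{0\le b\le i}(\lceil b/q\rceil+i-b)\le i$.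
\end{proof}

In Lemma~\ref{lem:change} the term $t_b^A(A')$ accounts for $b+1$ homological steps. This explains the denominators in the definition
\[
\kappa_q=\max\Big(\{1\}\cup\Big\{\frac{\lceil\tau_a/q\rceil}{a+1}:\ 1\le a\le\nu,\ \tau_a>-\infty\Big\}\Big).
\]

\begin{proposition}\label{prop:veronese}
For all $i\ge0$ we have $t_i^T(k)\le\kappa_qi$.
\end{proposition}

\begin{proof}
Let $F$ be the minimal free resolution of $R$ over $S$. Then $F^{(q)}$ resolves $T$ over $U$, $F_0^{(q)}=U$, and $F_a^{(q)}$ is a sum of modules $V_\ell(-\lceil j/q\rceil)$ with $j\le\tau_a$. For $b\ge1$, Lemmas~\ref{lem:hyper}(ii) and~\ref{lem:linear} give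
\[
t_b^U(T)\le\max_a\big(\lceil\tau_a/q\rceil+b-a\big)\le\max_a\big(\kappa_q(a+1)+\kappa_q(b-a)\big)=\kappa_q(b+1),
\]
where $a$ runs over the integers $1\le a\le b$ with $\tau_a>-\infty$, and $\kappa_q\ge1$ is used. (If there is no such $a$, then $t_b^U(T)=-\infty$.) Now induct on $i$. We have $t_0^T(k)=0$. For $i\ge1$, Lemma~\ref{lem:change} for $U\to T$ bounds $t_i^T(k)$ by the largest of $t_i^U(k)\le i\le\kappa_qi$ and of the numbers $t^T_{i-b-1}(k)+t_b^U(T)\le\kappa_q(i-b-1)+\kappa_q(b+1)=\kappa_qi$.
\end{proof}

The case $q=1$ gives $t_i^R(k)\le\kappa_1i$, hence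
\begin{equation}\label{eq:finite}
s(R)\le\kappa_1<\infty .
\end{equation}

\section{Minimal models and $\operatorname{Tor}^R(k,k)$}\label{sec:models}

Proposition~\ref{prop:veronese} bounds the infinite resolution of $k$ by the finite resolution of $R$ over $S$. To close the loop we need a bound in the opposite direction. For this we build one list of bidegrees that controls both $\operatorname{Tor}^S(R,k)$ and $\operatorname{Tor}^R(k,k)$. In this section and the next, $k$ is any field.

\subsection*{DG algebras}
A \emph{DG algebra} is a bigraded $k$-algebra $A$, where an element of bidegree $(n,d)$ has homological degree $|a|=n\ge0$ and internal degree $\deg a=d$, with a differential $\partial$ of bidegree $(-1,0)$ such that $\partial(ab)=\partial(a)b+(-1)^{|a|}a\,\partial(b)$. We require strict graded commutativity: $ab=(-1)^{|a||b|}ba$, and $a^2=0$ when $|a|$ is odd. ``Even'' and ``odd'' refer to homological degree.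

Let $u\in A$ be a cycle of bidegree $(n-1,d)$. There are two ways to adjoin a variable $x$ of bidegree $(n,d)$ with $\partial x=u$. If $n$ is odd they agree: $A[x]=A\langle x\rangle=A\otimes_k\Lambda(x)$, with $\Lambda(x)=k\oplus kx$ and $x^2=0$. If $n$ is even, $A[x]$ is the polynomial ring, with $\partial(x^m)=m\,u\,x^{m-1}$, while $A\langle x\rangle=A\otimes_k\Gamma(x)$. Here the divided power algebra $\Gamma(x)$ has basis $x^{(m)}$, $m\ge0$, of bidegrees $(mn,md)$, with $x^{(l)}x^{(m)}=\binom{l+m}{l}x^{(l+m)}$, and $\partial x^{(m)}=u\,x^{(m-1)}$. The Leibniz rule holds by Pascal's identity, and $\partial^2x^{(m)}=-u^2x^{(m-2)}=0$ because $u$ is odd. All these algebras are again strictly graded commutative.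

\subsection*{The minimal model}
We construct finite sets $Z_n$ of variables of homological degree $n$ and DG algebras $B^n=k[Z_0,\dots,Z_n]$. Let $Z_0$ be a basis of $S_1$, in bidegree $(0,1)$, so $B^0=S$. Let $\partial$ map $Z_1$ bijectively to a minimal homogeneous generating set of $I$. For $n\ge2$, let $\partial$ map $Z_n$ bijectively to a set of homogeneous cycles whose classes minimally generate the $S$-module $H_{n-1}(B^{n-1})$. Each homological component of $B^{n-1}$ is a finitely generated free $S$-module, so this homology module is finitely generated and $Z_n$ is finite. Adjoining $Z_n$ changes nothing in homological degrees below $n$, and for $n\ge2$ it makes every cycle of degree $n-1$ a boundary. Put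
\[
Z=\bigcup_{n\ge0}Z_n,\qquad X=Z\setminus Z_0,\qquad B=k[Z]=S[X],\qquad \bar B=k\otimes_SB=k[X].
\]
Then $H_0(B)=R$ and $H_i(B)=H_i(B^{i+1})=0$ for $i>0$. So $B\to R$ is a quasi-isomorphism, $B$ is a free resolution of $R$ over $S$, and
\begin{equation}\label{eq:torS}
H(\bar B)=\operatorname{Tor}^S(R,k).
\end{equation}
We write $Z_{<n}=Z_0\cup\dots\cup Z_{n-1}$. The minimal choice of generators means that the differential has no linear part.

\begin{lemma}\label{lem:decomp}
For $z\in Z_n$ we have $\partial z\in(Z_{<n})^2$. In $\bar B$ we have $\partial X\subseteq(X)^2$.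
\end{lemma}

\begin{proof}
We have $\partial Z_0=0$, and $\partial Z_1\subseteq I\subseteq S_+^2$, which maps to $0$ in $\bar B$. Let $n\ge2$ and $z\in Z_n$. Write $\partial z=\sum_ia_ix_i+u$ with distinct $x_i\in Z_{n-1}$, homogeneous $a_i\in S$, and $u\in B^{n-2}$ of homological degree $n-1$. If $n=2$ then $u=0$. Otherwise every monomial of $u$ has at least two factors from $X$, since each factor has homological degree at most $n-2$. From $0=\partial^2z=\sum a_i\partial x_i+\partial u$ we get $\sum a_i\partial x_i=0$ in $I$ if $n=2$, and $\sum a_i[\partial x_i]=0$ in $H_{n-2}(B^{n-2})$ if $n\ge3$. The elements $\partial x_i$, or their classes, belong to a minimal generating set of a graded $S$-module $M$, so their images in $M/S_+M$ are linearly independent, and $a_i\in S_+$ for all $i$. Thus $\partial z\in S_+Z_{n-1}+(X\cap Z_{<n})^2$, which gives both claims.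
\end{proof}

\subsection*{The resolution of $k$ over $R$}
Up to quasi-isomorphism, $R$ has been replaced by the free algebra $B=k[Z]$. One resolves $k$ over $B$ as over a polynomial ring, by adjoining a variable $z'$ that kills each $z\in Z$. The difficulty is that $z$ need not be a cycle, so $\partial z'=z$ must be corrected to $\partial z'=z-w_z$. The resolution will be minimal provided that $w_z$ lies in the ideal $(Z)$, and this is the point to prove.

For $R=k[x]/(x^d)$ the model is $B=k[x]\otimes\Lambda(f)$ with $\partial f=x^d$. Adjoin $x'$ with $\partial x'=x$. Then $\partial(x^{d-1}x')=\partial f$, and we adjoin the even variable $f'$ with $\partial f'=f-x^{d-1}x'$. After tensoring with $R$ over $B$ we obtain the complex with basis $f'^{(j)}$, $x'f'^{(j)}$ and differentials $\partial(x'f'^{(j)})=xf'^{(j)}$, $\partial f'^{(j)}=-x^{d-1}x'f'^{(j-1)}$, the resolution of Example~\ref{ex:hyper}. With ordinary powers in characteristic $p$, the element $f'^p$ would be a cycle; this is why divided powers are used.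

\begin{proposition}\label{prop:tor}
Let $Z'=\{z':z\in Z\}$, where $z'$ has bidegree $(n+1,d)$ if $z$ has bidegree $(n,d)$. There is an isomorphism of bigraded vector spaces $\operatorname{Tor}^R(k,k)\cong k\langle Z'\rangle$, where $k\langle Z'\rangle$ is exterior on the odd and divided-power on the even variables $z'$.
\end{proposition}

\begin{proof}
\emph{The construction.} We build DG algebras $G^0\subseteq G^1\subseteq\cdots$ with $G^n=B^n\langle z':|z|\le n\rangle$, such that $H(G^n)=k$ and
\[
\partial z'=z-w_z,\qquad w_z=0\ \text{ if }|z|=0,\qquad w_z\in(Z_{<|z|})\,G^{|z|-1}\ \text{ if }|z|\ge1 .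
\]
Let $G^0$ be the Koszul complex over $S$. Let $n\ge1$, and put $G=G^{n-1}$, $J=(Z_{<n})G$ and $\Gamma=k\langle\zeta':\zeta\in Z_{<n}\rangle$, so that $G=B^{n-1}\otimes_k\Gamma$ as an algebra and $G=\Gamma\oplus J$. The differential sends all variables $\zeta$, $\zeta'$ and all divided powers into $J$, so $\partial G\subseteq J$. By Lemma~\ref{lem:decomp}, $\partial(\zeta g)=\partial(\zeta)g\pm\zeta\,\partial g\in J^2$ for $\zeta\in Z_{<n}$, so $\partial J\subseteq J^2$.

Let $z\in Z_n$. Then $\partial z\in J^2$ is a cycle of $G$ of positive internal degree. Since $H(G)=k$ lies in bidegree $(0,0)$, there is $w\in G$ of the same bidegree as $z$ with $\partial w=\partial z$.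

\emph{Claim: $w\in J$.} The algebra $\Gamma$ has as a basis the \emph{divided monomials} $\mu=\prod_\zeta\zeta'^{(m_\zeta)}$, with $m_\zeta\le1$ when $\zeta'$ is odd. The \emph{weight} $\sum_\zeta m_\zeta$ is a grading of the algebra $\Gamma$. The $\Gamma$-module $J/J^2$ has the $k$-basis $\xi\otimes\mu$ with $\xi\in Z_{<n}$; give $\xi\otimes\mu$ the weight of $\mu$. Define $\delta\colon\Gamma\to J/J^2$ by $\delta(u)=\partial u\bmod J^2$. Write $w=\bar w+w_1$ with $\bar w\in\Gamma$ and $w_1\in J$. Since $\partial w\in J^2$ and $\partial w_1\in J^2$, we have $\delta(\bar w)=0$. It suffices to show that $\delta$ is injective in positive homological degrees.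

For a variable $\zeta'$ occurring in $\mu$, let $\mu/\zeta'$ be the divided monomial obtained by lowering $m_\zeta$ by one. The Leibniz rule and the rule for divided powers give $\delta(\mu)=\sum_\zeta\pm\,\delta(\zeta')\cdot(\mu/\zeta')$, and $\delta(\zeta')=\zeta\otimes1-(w_\zeta\bmod J^2)$. Now $w_\zeta$ has homological degree $|\zeta|$ and lies in the ideal generated by $Z_{<|\zeta|}$. So $w_\zeta\bmod J^2$ is a combination of elements $\xi\otimes\mu'$ with $|\mu'|=|\zeta|-|\xi|>0$, which have weight at least one. Hence for $\mu$ of weight $b$,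
\[
\delta(\mu)=\delta_0(\mu)+(\text{terms of weight}\ge b),\qquad\delta_0(\mu)=\sum_\zeta\pm\,\zeta\otimes(\mu/\zeta'),
\]
and $\delta_0(\mu)$ has weight $b-1$. Suppose $\bar w\ne0$, and let $u$ be its nonzero component of lowest weight $b$. Then $b\ge1$, because $|\bar w|=n\ge1$. The component of weight $b-1$ of $\delta(\bar w)$ is $\delta_0(u)$. Let $\mu$ occur in $u$ and let $\zeta'$ occur in $\mu$. Since $\mu$ is determined by $\zeta$ and $\mu/\zeta'$, the coefficient of $\zeta\otimes(\mu/\zeta')$ in $\delta_0(u)$ is, up to sign, the coefficient of $\mu$ in $u$. So $\delta(\bar w)\ne0$, a contradiction. This proves the claim.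

Put $w_z=w$. In $G[Z_n]=G\otimes_{B^{n-1}}B^n$ the element $\tilde z=z-w_z$ is a cycle, and we adjoin $z'$ with $\partial z'=\tilde z$ for each $z\in Z_n$. The substitution $z\mapsto z-w_z$ defines a $G$-algebra endomorphism of $G[Z_n]$, because $\tilde z^2=0$ when $n$ is odd, and $z\mapsto z+w_z$ is its inverse. So the $\tilde z$ are free variables over $G$, and as DG algebras
\[
G^n=G\otimes_k\bigotimes_{z\in Z_n}k[\tilde z]\langle z'\rangle,\qquad\partial\tilde z=0,\quad\partial z'=\tilde z .
\]
For $n$ even a factor is $k[\tilde z]\otimes\Lambda(z')$ with $\tilde z^mz'\mapsto\tilde z^{m+1}$. For $n$ odd it is $\Lambda(\tilde z)\otimes\Gamma(z')$ with $z'^{(m)}\mapsto\tilde zz'^{(m-1)}$. In both cases $\partial$ pairs off all basis elements except $1$, so the homology is $k$. By the K\"unneth formula $H(G^n)=k$.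

\emph{Descent to $R$.} Let $L=\bigcup_nG^n=B\langle Z'\rangle$. Then $H(L)=k$ and $\partial L\subseteq(Z)L$. As a graded $B$-module $L$ is free on the divided monomials in $Z'$. Let $L^{(m)}$ be the $B$-submodule spanned by those of homological degree at most $m$. If $|\mu|=m$, then $\partial\mu$ has degree $m-1$ and so lies in $L^{(m-1)}$. Thus $L^{(m)}$ is a DG submodule, $L^{(m)}/L^{(m-1)}$ is a direct sum of shifts of $B$, and the sequences $0\to L^{(m-1)}\to L^{(m)}\to L^{(m)}/L^{(m-1)}\to0$ split over the underlying graded algebra, hence stay exact after applying $R\otimes_B-$. Since $B\to R$ is a quasi-isomorphism, induction on $m$ and the five lemma show that $L^{(m)}\to R\otimes_BL^{(m)}$ is a quasi-isomorphism. In homological degrees at most $m$ these complexes agree with $L$ and $R\otimes_BL$, so $L\to R\otimes_BL$ is a quasi-isomorphism. Therefore $R\otimes_BL$ is a complex of free $R$-modules with homology $k$, that is, a free resolution of $k$. Its differential has image in $\mathfrak m(R\otimes_BL)$, because $Z$ maps into $\mathfrak m$. Hence $\operatorname{Tor}^R(k,k)=k\otimes_BL=k\langle Z'\rangle$.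
\end{proof}

\begin{corollary}\label{cor:vars}
Let $x\in X$ have bidegree $(n,d)$.
\begin{enumerate}
\item[(i)] $n+1\le d\le t^R_{n+1}(k)$.
\item[(ii)] If $n$ is odd, then $Nd\le t^R_{N(n+1)}(k)$ for all $N\ge1$.
\item[(iii)] $R$ is Koszul if and only if every variable in $X$ satisfies $\deg x=|x|+1$.
\end{enumerate}
\end{corollary}

\begin{proof}
The element $x'$ shows $\operatorname{Tor}^R_{n+1}(k,k)_d\ne0$, which gives (i) and the ``only if'' part of (iii). For $n$ odd, $x'$ is even and $x'^{(N)}$ has bidegree $(N(n+1),Nd)$. If the condition in (iii) holds, then every $z'\in Z'$ has equal homological and internal degree (for $z\in Z_0$ both are $1$), and so does every divided monomial.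
\end{proof}

\begin{example}\label{ex:model}
Let $R=k[x,y]/(x^2,xy)$. Then $Z_1=\{f_1,f_2\}$ with $\partial f_1=x^2$, $\partial f_2=xy$. The cycles of homological degree one are the multiples of $yf_1-xf_2$, so $Z_2=\{h\}$ with $\partial h=yf_1-xf_2$ and $h$ of bidegree $(2,3)$. In $\bar B$ we have $\partial h=0$, so $h^2$ is a cycle of bidegree $(4,6)$. As $\operatorname{Tor}_4^S(R,k)=0$, it is the boundary of an element $v$ of bidegree $(5,6)$. By Corollary~\ref{cor:vars}(i) each variable in $X$ has $\deg x-|x|\ge1$, so $v$ is a linear combination of variables in $Z_5$. An even variable has forced the existence of an odd variable that kills its square.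
\end{example}

\section{The asymptotic slope bounds the syzygies over $S$}\label{sec:slope}

Suppose $t_i^R(k)\le\lambda i+c$ for all $i$. Corollary~\ref{cor:vars}(i) gives $\deg x\le\lambda(|x|+1)+c\le(2\lambda+c)|x|$ for $x\in X$, and so $\tau_a\le(2\lambda+c)a$ by \eqref{eq:torS}. This is useless for us: in the application $c=\operatorname{reg}_RR^{(q)}$, over which we have no control. For odd variables the divided powers in Corollary~\ref{cor:vars}(ii) remove $c$. For an even variable $x$ the partner $x'$ is exterior and contributes no such infinite family. Example~\ref{ex:model} shows the way out: powers of an even variable must be boundaries in $\bar B$, because $\operatorname{Tor}^S(R,k)$ vanishes in high homological degree, and for even variables of extremal ratio $\deg x/|x|$ this brings in an odd variable.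

\begin{proposition}\label{prop:slope}
Let $\lambda\ge1$ and $c\ge0$ be real numbers with $t_i^R(k)\le\lambda i+c$ for all $i$. Then $\deg x\le2\lambda|x|$ for every $x\in X$, and $\tau_a\le2\lambda a$ for all $a\ge1$.
\end{proposition}

\begin{proof}
Let $x\in X$ have bidegree $(n,d)$. If $n$ is odd, Corollary~\ref{cor:vars}(ii) gives $Nd\le\lambda N(n+1)+c$ for all $N$. Dividing by $N$ and letting $N\to\infty$,
\begin{equation}\label{eq:odd}
d\le\lambda(n+1)\le2\lambda n\qquad(n\text{ odd}).
\end{equation}

Suppose that some variable has $d>2\lambda n$. Since $d\le\lambda(n+1)+c$ by Corollary~\ref{cor:vars}(i), such a variable has $\lambda n<\lambda+c$, so there are finitely many of them. This is the only use of $c$: it shows that $\beta=\max\{\deg x/|x|:x\in X\}$ exists. We have $\beta>2\lambda$. Let $Y\subseteq X$ be the set of variables with $\deg y=\beta|y|$. By \eqref{eq:odd} every $y\in Y$ is even, so $|y|\ge2$ and $k[Y]$ is a polynomial ring.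

For a nonzero bihomogeneous $u\in\bar B$ put $g(u)=\deg u-\beta|u|$. This function is additive on monomials, negative on $X\setminus Y$ and zero on $Y$. So $g\le0$ always, and $g(u)=0$ forces $u\in k[Y]$. If $\partial u\ne0$, then $g(\partial u)=g(u)+\beta$. Hence
\begin{equation}\label{eq:cycle}
g(u)>-\beta\ \Longrightarrow\ \partial u=0 .
\end{equation}

Take $y\in Y$ and $N$ with $N|y|>\nu$. Then $y^N\ne0$ is a cycle by \eqref{eq:cycle}, and $H_{N|y|}(\bar B)=0$ by \eqref{eq:torS}. So $y^N=\partial z$ with $z$ bihomogeneous and $g(z)=-\beta$. Every monomial of $z$ has a factor outside $Y$. If it has at least two such factors, counted with multiplicity, their values of $g$ are negative with sum $-\beta$, so each is larger than $-\beta$. Then all factors of the monomial are cycles, and so is the monomial. The other monomials have the form $\pi v$ with $\pi$ a monomial in $Y$, $v\in X$ and $g(v)=-\beta$; here $\partial(\pi v)=\pi\,\partial v$, as $\pi$ is an even cycle. Since $\partial z\ne0$, there is a variable $v$ with $g(v)=-\beta$ and $\partial v\ne0$.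

Now $g(\partial v)=0$, so $\partial v\in k[Y]$, and $\partial v\in(X)^2$ by Lemma~\ref{lem:decomp}. Thus $|v|-1$ is a sum of at least two even integers $\ge2$: the variable $v$ is odd and $|v|\ge5$. The equation $g(v)=-\beta$ says $\deg v=\beta(|v|-1)$, and \eqref{eq:odd} gives
\[
\beta\le\lambda\,\frac{|v|+1}{|v|-1}\le\frac32\lambda<2\lambda ,
\]
a contradiction. So $\deg x\le2\lambda|x|$ for all $x\in X$. If $\operatorname{Tor}_a^S(R,k)_j\ne0$, then by \eqref{eq:torS} some monomial in $X$ has bidegree $(a,j)$, and adding the inequalities for its factors gives $j\le2\lambda a$.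
\end{proof}

The factor $2$ cannot be lowered: in Example~\ref{ex:hyper} one may take $\lambda=d/2$, $c=0$, and $\tau_1=d$. It is also exactly what division by $q\ge2$ can absorb.

\begin{corollary}\label{cor:drop}
Let $\lambda$ and $c$ be as in Proposition~\ref{prop:slope} and let $q\ge2$. Then
\[
\kappa_q\le\max\Big\{1,\ \lambda-\frac{2\lambda-1}{2(\nu+1)}\Big\}.
\]
If $\lambda>1$, the right side is smaller than $\lambda$.
\end{corollary}

\begin{proof}
Let $1\le a\le\nu$ with $\tau_a>-\infty$. Since $\tau_a$ is a positive integer and $q\ge2$, we have $\lceil\tau_a/q\rceil\le\lceil\tau_a/2\rceil\le(\tau_a+1)/2$. By Proposition~\ref{prop:slope},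
\[
\frac{\lceil\tau_a/q\rceil}{a+1}\le\frac{2\lambda a+1}{2(a+1)}=\lambda-\frac{2\lambda-1}{2(a+1)}\le\lambda-\frac{2\lambda-1}{2(\nu+1)},
\]
where the last step, and the last claim, use $2\lambda-1>0$.
\end{proof}

\section{Slope one, and the proof of Theorem~\ref{thm:main}}\label{sec:main}

For $\lambda=1$, Proposition~\ref{prop:slope} gives $\deg x\le2|x|$, while the Koszul property needs $\deg x=|x|+1$. Again the odd variables are controlled at once and the even ones are not. In characteristic $p$ there is a stronger tool: the $p$-th power of an even variable is a cycle already in $B$, which is acyclic.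

\begin{proof}[Proof of Theorem~\ref{thm:slopeone}]
For $z\in Z$ put $\gamma(z)=\deg z-|z|-1$. Then $\gamma=0$ on $Z_0$, and $\gamma\ge0$ on $X$ by Corollary~\ref{cor:vars}(i). Let $D=\{z\in Z:\gamma(z)=0\}$. By Corollary~\ref{cor:vars}(iii) we must show that $D=Z$.

If $x\in Z\setminus D$ has bidegree $(n,d)$ with $n$ odd, Corollary~\ref{cor:vars}(ii) gives $s(R)\ge d/(n+1)>1$, against the hypothesis. So all variables outside $D$ are even, of homological degree at least $2$.

Next, the ideal $(D)$ of $B$ is stable under $\partial$. Let $v\in D$ have bidegree $(n,n+1)$, and let $z_1\cdots z_m$ be a monomial of $\partial v$, with $z_i\in Z$. Then $m\ge2$ by Lemma~\ref{lem:decomp}. The difference between internal and homological degree gives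
\[
\sum_{i=1}^m\big(1+\gamma(z_i)\big)=(n+1)-(n-1)=2 .
\]
So $m=2$ and $z_1,z_2\in D$. Thus $\partial D\subseteq(D)$, and $\partial(D)\subseteq(D)$ by the Leibniz rule.

Suppose $y\in Z\setminus D$. Since $y$ is even, $\partial(y^p)=p\,y^{p-1}\partial y=0$. As $H_{p|y|}(B)=0$, there is $z\in B$ of homological degree $p|y|+1$ with $\partial z=y^p$. This degree is odd, so every monomial of $z$ contains an odd variable, which lies in $D$. Hence $z\in(D)$ and $y^p=\partial z\in(D)$. But $B/(D)$ is the polynomial ring on $Z\setminus D$, in which $y^p\ne0$. This contradiction shows $D=Z$.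
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=\operatorname{reg}_RR^{(q)}<\infty$, so $t_b^R({}^\phi T)\le b+r$ for all $b$. We have $r\ge0$, because ${}^\phi T$ has a minimal generator in degree $0$. Proposition~\ref{prop:compare} with $N=T$ and $j_0=0$, Proposition~\ref{prop:veronese}, and $\kappa_q\ge1$ give
\[
t_i^R(k)\le\max_{a+b=i}(\kappa_qa+b+r)\le\kappa_qi+r\qquad(i\ge0).
\]
So Corollary~\ref{cor:drop} applies with $\lambda=\kappa_q$ and $c=r$. If $\kappa_q>1$ it gives $\kappa_q<\kappa_q$. Hence $\kappa_q=1$ and $\operatorname{reg}_Rk\le r<\infty$. By Theorem~\ref{thm:slopeone}, $R$ is Koszul.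
\end{proof}

\begin{remark}
In the last step one may instead use the known criterion of Section~\ref{sec:intro} with $M=k$: since ${}^{\phi^e}k\cong k^{[k:k^q]}$ in degree $0$, we have $\operatorname{reg}_R{}^{\phi^e}k=\operatorname{reg}_Rk<\infty$.
\end{remark}

\begin{remark}
The hypotheses enter as follows. The inequality $q\ge2$ is used only in Corollary~\ref{cor:drop}, and the theorem fails without it, since $\operatorname{reg}_RR^{(1)}=0$ for every $R$. The characteristic is used twice: to have the homogeneous homomorphism $\phi^e\colon R\to R^{(q)}$ in Proposition~\ref{prop:compare}, and to have $\partial(y^p)=0$ in Theorem~\ref{thm:slopeone}. F-finiteness makes the modules ${}^\phi N$ finitely generated. The proof above uses only the inequalities $t_b^R({}^\phi T)\le b+r$, whereas the proof of Theorem~\ref{thm:modules} uses finite generation itself, through Lemma~\ref{lem:allmodules} and the finiteness of each $t_b^R({}^\phi N)$.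
\end{remark}

\section{Modules over the Veronese subring}\label{sec:modules}

For Theorem~\ref{thm:modules} we also need upper bounds for $t_i^R({}^\phi N)$. The residue field has the largest slope among finitely generated modules. To see this, tensor with a Koszul complex: this keeps $\operatorname{Tor}^R(M,k)$ as a direct summand and replaces $M$ by a complex whose homology is built from finitely many copies of $k$.

\begin{lemma}\label{lem:allmodules}
Let $M$ be a finitely generated graded $R$-module. There are $c_0,\dots,c_\nu\in\mathbb Z\cup\{-\infty\}$ with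
\[
t_i^R(M)\le\max_{0\le a\le\min(i,\nu)}\big(t^R_{i-a}(k)+c_a\big)\qquad(i\ge0).
\]
Consequently, if $t_i^R(k)\le\lambda i+c$ for all $i$, with $\lambda\ge0$, then $t_i^R(M)\le\lambda i+c'$ for all $i$ and some constant $c'$.
\end{lemma}

\begin{proof}
Let $K$ be the Koszul complex over $R$ on a basis $x_1,\dots,x_\nu$ of $R_1$, and let $F$ be the minimal free resolution of $M$. By Lemma~\ref{lem:hyper}(i), $F\otimes_RK\to M\otimes_RK$ is a quasi-isomorphism and $\operatorname{Tor}_i^R(M\otimes_RK,k)=H_i(F\otimes_RK\otimes_Rk)$. The differentials of $F$ and $K$ have entries in $\mathfrak m$, so $F\otimes_RK\otimes_Rk$ has zero differential. As $K_0=R$, the space $\operatorname{Tor}_i^R(M,k)=F_i\otimes_Rk$ is a direct summand of $\operatorname{Tor}_i^R(M\otimes_RK,k)$, and $t_i^R(M)\le t_i^R(M\otimes_RK)$.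

The modules $H_a(M\otimes_RK)$ vanish for $a>\nu$ and are finitely generated. They are killed by $\mathfrak m$: if $\varepsilon_j\in K_1$ has $\partial\varepsilon_j=x_j$, multiplication by $\varepsilon_j$ is a homotopy from multiplication by $x_j$ to zero. So $H_a(M\otimes_RK)$ is a finite sum of shifts of $k$. With $c_a$ its top degree, Lemma~\ref{lem:hyper}(iii) gives the first claim. For the second, take any $c'\ge c+\max_ac_a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:modules}]
(a) Let $R$ be not Koszul. Then $1<s<\infty$ by Theorem~\ref{thm:slopeone} and \eqref{eq:finite}. Let $\lambda>s$. Then $t_i^R(k)\le\lambda i$ for large $i$, and each $t_i^R(k)$ is less than $\infty$, so there is $c\ge0$ with $t_i^R(k)\le\lambda i+c$ for all $i$. Corollary~\ref{cor:drop} and Lemma~\ref{lem:allmodules} apply to every such $\lambda$. Letting $\lambda$ decrease to $s$, we obtain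
\[
\kappa_q\le\max\Big\{1,\ s-\frac{2s-1}{2(\nu+1)}\Big\}<s
\]
and $s_R(M)\le s$ for every finitely generated graded $R$-module $M$. The first assertion follows from Proposition~\ref{prop:veronese}.

Let $N\ne0$ be finitely generated over $T$. Then ${}^\phi N$ is finitely generated over $R$, so $s_R({}^\phi N)\le s$. Suppose $s_R({}^\phi N)<s$, and choose $\sigma$ with $\max\{1,s_R({}^\phi N)\}<\sigma<s$. As above, there is $r$ with $t_b^R({}^\phi N)\le\sigma b+r$ for all $b$. Propositions~\ref{prop:compare} and~\ref{prop:veronese} give
\[
t_i^R(k)+j_0\le\max_{a+b=i}(\kappa_qa+\sigma b+r)\le\max\{\kappa_q,\sigma\}\,i+r ,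
\]
so $s\le\max\{\kappa_q,\sigma\}<s$, a contradiction.

(b) (1)$\Rightarrow$(5): if $R$ is Koszul, then $t_i^R(k)\le i$, and Lemma~\ref{lem:allmodules} with $\lambda=1$ and $M={}^\phi N$ gives $\operatorname{reg}_R{}^\phi N<\infty$. For (5)$\Rightarrow$(2) and (2)$\Rightarrow$(3) take $N=T\ne0$. For (3)$\Rightarrow$(4), a bound $t_i^R({}^\phi N)\le i+r$ gives $s_R({}^\phi N)\le1$. Finally (4)$\Rightarrow$(1): if $R$ were not Koszul, (a) would give $s_R({}^\phi N)=s>1$ for every nonzero $N$.
\end{proof}

\begin{remark}
The bound in Theorem~\ref{thm:modules}(a) is attained. Let $p=q=2$ and $R=k[x]/(x^d)$ with $d\ge3$ odd. Then $\nu=1$ and $s=d/2$, so the bound is $d/2-(d-1)/4=(d+1)/4$. By Example~\ref{ex:hyper}, $T=k[y]/(y^{d'})$ with $d'=(d+1)/2\ge2$, and $t_2^T(k)/2=d'/2=(d+1)/4$.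
\end{remark}

\begin{thebibliography}{1}

\bibitem{NV}
Hop D. Nguyen and Thanh Vu, \emph{Regularity over homomorphisms and a Frobenius characterization of Koszul algebras}, arXiv:1303.5160 (2013).

\end{thebibliography}
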